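# Minimizing measures of twist maps with positive Lyapunov exponent and no uniform hyperbolicity

## 1. Positive exponents at the bottom of a Schrödinger spectrum: the statements

Write $\mathbb T=\mathbb R/\mathbb Z$ and $\mathbb A_1=\mathbb T\times\mathbb R$.

**Theorem 1.** Let $\omega\in\mathbb R\setminus\mathbb Q$ and let $q:\mathbb T\to\mathbb R$ be continuous, also viewed as a 1-periodic function on $\mathbb R$. For $\theta\in\mathbb R$ let $H_\theta$ be the bounded self-adjoint operator on $\ell^2(\mathbb Z)$
$$(H_\theta\psi)_k=-\psi_{k+1}-\psi_{k-1}+q(\theta+k\omega)\psi_k. \tag{1}$$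
Let $E_0=\min\mathrm{spec}(H_\theta)$, which does not depend on $\theta$ (Lemma 4 below), and put
$$v=q-E_0,\qquad A(\theta)=\begin{pmatrix}v(\theta)&-1\\1&0\end{pmatrix},\qquad A_n(\theta)=A(\theta+(n-1)\omega)\cdots A(\theta+\omega)A(\theta), \tag{2}$$
$$\Lambda=\lim_{n\to\infty}\frac1n\int_0^1\log\|A_n(\theta)\|\,d\theta . \tag{3}$$
Assume $\Lambda>0$. Then there is $V\in C^2(\mathbb T)$ such that the symplectic twist map $f$ of $\mathbb A_1$ with lift $F(x,y)=(x+y+V'(x),\,y+V'(x))$ and generating function $S(x,X)=\frac12(X-x)^2+V(x)$ has a minimizing ergodic measure $\mu$ with rotation number $\omega$ and $\lambda(\mu)=\Lambda>0$, whose support (a Cantor set projecting injectively onto a Lebesgue-null set of $\mathbb T$) is not uniformly hyperbolic.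

The hypothesis $\Lambda>0$ can be met for every irrational $\omega$.

**Corollary 2.** For every irrational $\omega$ and every $\beta>1$, the function $q(\theta)=2\beta\cos2\pi\theta$ satisfies $\Lambda\ge\log\beta>0$. Hence there exist a symplectic twist map of $\mathbb A_1$ and a minimizing ergodic measure with non-zero Lyapunov exponents whose support is not uniformly hyperbolic.

**Theorem 3.** Let $\rho\in\mathbb R$ and $L\in(0,\infty)$. There exist a symplectic twist map and a minimizing ergodic measure $\mu$ with rotation number $\rho$, $\lambda(\mu)=L$ and non-uniformly hyperbolic support if and only if $\rho\notin\mathbb Q$. In other words, exactly the irrational rotation numbers occur, and for each of them the exponent is arbitrary in $(0,\infty)$.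

In plain words: a positive Lyapunov exponent says that almost every point of the support has an expanding and a contracting direction, with rates that are only asymptotic. Uniform hyperbolicity says that the rates hold at every point, with one constant. In general the second property is much stronger. The measures considered here are very special, since they live on orbits that minimize an action, and one may ask whether for them the first property forces the second. This question is asked in Marie-Claude Arnaud, "Lyapunov exponents for conservative twisting dynamics: a survey", arXiv:1410.1834 (2014). By Corollary 2, it does not. In the example, the derivative of $f$ along the support is, up to a constant change of basis, the cocycle $A$ of a Schrödinger operator, taken at the energy $E_0$ at the bottom of its spectrum.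

## 2. Twist maps, minimizing measures, and the case of periodic orbits

**Definition (symplectic twist map).** A symplectic twist map of $\mathbb A_1$ is a $C^1$ diffeomorphism $f$ of $\mathbb A_1$, isotopic to the identity and preserving the area form $dq\wedge dp$, which has a lift $F:\mathbb R^2\to\mathbb R^2$, $F(x,y)=(X(x,y),Y(x,y))$, with $F(x+1,y)=F(x,y)+(1,0)$, such that for every $x$ the map $y\mapsto X(x,y)$ is an increasing diffeomorphism of $\mathbb R$ onto $\mathbb R$ (twist condition). Moreover there is a $C^2$ function $S:\mathbb R^2\to\mathbb R$ (generating function) with $S(x+1,X+1)=S(x,X)$ and $Y\,dX-y\,dx=dS(x,X)$; equivalently $y=-\partial_1S(x,X)$ and $Y=\partial_2S(x,X)$ whenever $(X,Y)=F(x,y)$.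

All the maps we construct come from one formula. Take any $V\in C^2(\mathbb T)$ and $S(x,X)=\frac12(X-x)^2+V(x)$. Then $S$ is $C^2$ and $S(x+1,X+1)=S(x,X)$. The relations $y=-\partial_1S=X-x-V'(x)$ and $Y=\partial_2S=X-x$ give
$$F(x,y)=(x+y+V'(x),\;y+V'(x)). \tag{4}$$
This is $T_1\circ B_1$, where $T_s(x,y)=(x+sy,y)$ and $B_s(x,y)=(x,y+sV'(x))$. These are $C^1$ shears of determinant 1 that commute with $(x,y)\mapsto(x+1,y)$, so $f$ is a $C^1$ area-preserving diffeomorphism of $\mathbb A_1$, isotopic to the identity through $T_s\circ B_s$. Finally $y\mapsto x+y+V'(x)$ is an increasing diffeomorphism of $\mathbb R$. So every $V\in C^2(\mathbb T)$ gives a symplectic twist map. The regularity required is exactly $V\in C^2$, and this will matter.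

For these maps the second coordinate is only bookkeeping. Since $Y=X-x$, an orbit satisfies $y_k=x_k-x_{k-1}$, and $(x_k,x_k-x_{k-1})_{k\in\mathbb Z}$ is an orbit of $F$ if and only if
$$x_{k+1}+x_{k-1}-2x_k=V'(x_k)\qquad(k\in\mathbb Z). \tag{5}$$

**Definition (minimizing orbits and measures).** An orbit $(x_k,y_k)_{k\in\mathbb Z}$ of $F$ is minimizing if for all integers $m<n$ and all real $z_m,\dots,z_n$ with $z_m=x_m$, $z_n=x_n$ we have $\sum_{k=m}^{n-1}S(x_k,x_{k+1})\le\sum_{k=m}^{n-1}S(z_k,z_{k+1})$. An orbit of $f$ is minimizing if one (equivalently, every) lift of it is. A minimizing ergodic measure is an ergodic $f$-invariant Borel probability measure $\mu$ on $\mathbb A_1$ with compact support such that every orbit contained in $\mathrm{supp}\,\mu$ is minimizing. It has rotation number $\rho$, with respect to the lift $F$, if $x_k/k\to\rho$ as $k\to+\infty$ along the lifted orbits of $\mu$-almost every point.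

**Definition (the two kinds of hyperbolicity).** By Oseledets' theorem, for $\mu$-a.e. $z$ and every nonzero $\xi\in T_z\mathbb A_1$ the limit $\lim_{n\to+\infty}\frac1n\log\|Df^n(z)\xi\|$ exists and takes one of two values $\pm\lambda(\mu)$, $\lambda(\mu)\ge0$; the exponents are non-zero if $\lambda(\mu)>0$. The set $\mathrm{supp}\,\mu$ is uniformly hyperbolic if there are a continuous $Df$-invariant splitting $T_z\mathbb A_1=E^s(z)\oplus E^u(z)$ over it and constants $C>0$, $0<\kappa<1$ such that for all $n\ge0$, $\|Df^n\xi\|\le C\kappa^n\|\xi\|$ for $\xi\in E^s$ and $\|Df^{-n}\xi\|\le C\kappa^n\|\xi\|$ for $\xi\in E^u$.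

Let us try two cases by hand.

Take $V=0$, so $F(x,y)=(x+y,y)$. For fixed endpoints, $\sum\frac12(z_{k+1}-z_k)^2$ is smallest when all increments are equal, so every orbit is minimizing. For irrational $\omega$, Lebesgue measure on the circle $\{y=\omega\}$ is a minimizing ergodic measure with rotation number $\omega$. Here $DF^n=\begin{pmatrix}1&n\\0&1\end{pmatrix}$, so the exponent is $0$. The support is not uniformly hyperbolic, but the exponent vanishes.

Take $V(x)=\frac{\varepsilon}{4\pi^2}(1-\cos2\pi x)$ with $\varepsilon>0$. Since $S\ge0=S(0,0)$, the constant orbit $x_k=y_k=0$ is minimizing. There $V''(0)=\varepsilon$ and $DF=\begin{pmatrix}1+\varepsilon&1\\\varepsilon&1\end{pmatrix}$ has determinant $1$ and trace $2+\varepsilon>2$, hence two real eigenvalues $\alpha>1>\alpha^{-1}>0$. The exponent is positive, but the support is a hyperbolic fixed point, which is uniformly hyperbolic.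

The second computation is general. Suppose $\mathrm{supp}\,\mu$ is a periodic orbit of period $n$ and $\lambda(\mu)>0$. Let $B=Df^n(z)$ at a point $z$ of it, so $\det B=1$. If both eigenvalues had modulus $1$, then $\|B^N\|$ would grow at most linearly in $N$ and the exponent would be $0$. So $B$ has real eigenvalues $\alpha,\alpha^{-1}$ with $|\alpha|>1$. Their eigenlines, carried along the finite orbit by $Df$, form an invariant splitting, and the estimates hold with $\kappa=|\alpha|^{-1/n}$ and a constant $C$ that bounds the finitely many incomplete periods. So the orbit is uniformly hyperbolic, and an example must have an infinite support.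

## 3. The tangent dynamics as a Schrödinger equation

Differentiate (5) along an orbit of (4): a tangent orbit $(\delta x_k,\delta y_k)$ satisfies $\delta x_{k+1}+\delta x_{k-1}=(2+V''(x_k))\,\delta x_k$ and $\delta x_k-\delta y_k=\delta x_{k-1}$. So the constant change of basis $P(\delta x,\delta y)=(\delta x,\delta x-\delta y)$ should turn $DF$ into a matrix of the form (2). Indeed $P=P^{-1}=\begin{pmatrix}1&0\\1&-1\end{pmatrix}$ and
$$P\,DF\,P^{-1}=\begin{pmatrix}1&0\\1&-1\end{pmatrix}\begin{pmatrix}1+V''&1\\V''&1\end{pmatrix}\begin{pmatrix}1&0\\1&-1\end{pmatrix}=\begin{pmatrix}1+V''&1\\1&0\end{pmatrix}\begin{pmatrix}1&0\\1&-1\end{pmatrix}=\begin{pmatrix}2+V''&-1\\1&0\end{pmatrix}. \tag{6}$$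

The same numbers $2+V''(x_k)$ appear in the second variation of the action. For finitely supported $\psi$,
$$\frac{d^2}{ds^2}\Big|_{s=0}\sum_kS(x_k+s\psi_k,x_{k+1}+s\psi_{k+1})=\sum_k\big((\psi_{k+1}-\psi_k)^2+V''(x_k)\psi_k^2\big)=\langle\psi,J\psi\rangle,$$
where the sums run over a finite range containing the support of $\psi$ in its interior and $(J\psi)_k=-\psi_{k+1}-\psi_{k-1}+(2+V''(x_k))\psi_k$. If the orbit is minimizing, then $J\ge0$. On the other hand we shall see in Step 7 that uniform hyperbolicity along an orbit forces $0\notin\mathrm{spec}(J)$. So a natural plan for an example is to arrange $0=\min\mathrm{spec}(J)$ together with a positive exponent. If we want $J=H_\theta-E$ for an operator (1), this means $E=E_0$. It explains why Theorem 1 sits at the bottom of the spectrum, and it tells us what to look for: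
$$2+V''(x_k)=v(\theta+k\omega),\qquad v=q-E_0 . \tag{7}$$

We recall that for a bounded self-adjoint operator the minimum of the spectrum is the infimum of the quadratic form on unit vectors; by density, finitely supported ones suffice. So
$$e(\theta):=\min\mathrm{spec}(H_\theta)=\inf\{\langle\psi,H_\theta\psi\rangle:\ \|\psi\|=1,\ \psi\text{ finitely supported}\}.$$

**Lemma 4.** The number $e(\theta)=:E_0$ does not depend on $\theta$.

*Proof.* For each finitely supported $\psi$ the number $\langle\psi,H_\theta\psi\rangle$ is continuous in $\theta$, so $e$, an infimum of continuous functions, is upper semicontinuous. The operator $H_{\theta+\omega}$ is conjugate to $H_\theta$ by a shift of $\mathbb Z$, and $H_{\theta+1}=H_\theta$, so $e(\theta+\omega)=e(\theta+1)=e(\theta)$. Given $\theta,\theta'$, irrationality of $\omega$ gives integers $n_j,m_j$ with $\theta+n_j\omega+m_j\to\theta'$. Hence $e(\theta)=\limsup_je(\theta+n_j\omega+m_j)\le e(\theta')$. Exchange $\theta$ and $\theta'$. $\square$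

The matrices in (2) have determinant $1$, and
$$\psi_{k+1}+\psi_{k-1}=v(\theta+k\omega)\psi_k\ \ (k\in\mathbb Z)\iff\begin{pmatrix}\psi_{k+1}\\\psi_k\end{pmatrix}=A(\theta+k\omega)\begin{pmatrix}\psi_k\\\psi_{k-1}\end{pmatrix}\ \ (k\in\mathbb Z). \tag{8}$$
These $\psi$ are the formal solutions of $(H_\theta-E_0)\psi=0$, with no growth condition. The limit (3) exists by subadditivity. By Kingman's theorem, and since the rotation by $\omega$ is ergodic, $\frac1n\log\|A_n(\theta)\|\to\Lambda$ for a.e. $\theta$.

Two small examples. If $q\equiv c$ is constant, then $\langle\psi,H_\theta\psi\rangle\ge c-2$ for unit $\psi$, and $\psi=N^{-1/2}1_{[1,N]}$ gives $c-2(N-1)/N$, so $E_0=c-2$ and $v\equiv2$. Then $A_n=\begin{pmatrix}n+1&-n\\n&1-n\end{pmatrix}$ and $\Lambda=0$: this is the case $V=0$ again, and for constant $q$ the bottom of the spectrum never has a positive exponent. If $q=2\beta\cos2\pi\theta$, testing on the vectors that are $1$ at a single site gives $E_0\le-2\beta$, while $E_0\ge-2\beta-2$ by the bound $2$ on the norm of the hopping part.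

## 4. Twist maps with a prescribed circle homeomorphism

To realize (7) we need a twist map whose minimizing orbits we control. One can prescribe the dynamics on a graph and solve for $V$. If $x_{k+1}=h(x_k)$, equation (5) reads $V'=h+h^{-1}-2\,\mathrm{id}$ along the orbit. The next lemma says that this choice always works and always gives minimizing orbits.

**Lemma 5.** Let $h:\mathbb R\to\mathbb R$ be an increasing homeomorphism with $h(x+1)=h(x)+1$, and put
$$g(x)=h(x)+h^{-1}(x)-2x,\qquad V_0(x)=\int_0^xg,\qquad u(x)=\int_0^x(s-h^{-1}(s))\,ds .$$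

(a) The function $g$ is continuous and 1-periodic with $\int_0^1g=0$; hence $V_0$ is $C^1$ and 1-periodic.

(b) With $S_0(x,X)=\frac12(X-x)^2+V_0(x)$, there is a constant $c$ such that $S_0(x,X)\ge c+u(X)-u(x)$ for all $x,X$, with equality if $X=h(x)$.

(c) Let $V\in C^2(\mathbb T)$ satisfy $V\ge V_0$ everywhere and $V=V_0$ on a set $\tilde K\subset\mathbb R$ with $h(\tilde K)=\tilde K$. Then $V'=g$ on $\tilde K$, and for the map (4) and $x\in\tilde K$
$$F\big(x,\,x-h^{-1}(x)\big)=\big(h(x),\;h(x)-x\big), \tag{9}$$
and the orbit of $(x,x-h^{-1}(x))$ under $F$ is minimizing.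

*Proof of (a).* Only the integral needs an argument. For $y\in[h(0),h(1)]$ we have $h^{-1}(y)\in[0,1]$, and for $x\in[0,1]$, $x\le h^{-1}(y)$ if and only if $h(x)\le y$. So by Fubini the area of $\{(x,y):h(0)\le y\le h(1),\ 0\le x\le h^{-1}(y)\}$ is
$$\int_{h(0)}^{h(1)}h^{-1}(y)\,dy=\int_0^1\big(h(1)-h(x)\big)\,dx=h(0)+1-\int_0^1h(x)\,dx .$$
Since $h^{-1}(y)-y$ is 1-periodic, its integral over $[0,1]$ equals its integral over $[h(0),h(0)+1]$. Therefore
$$\int_0^1g=\int_0^1h-\tfrac12+\int_{h(0)}^{h(0)+1}h^{-1}-\big(h(0)+\tfrac12\big)=h(0)+1-\tfrac12-h(0)-\tfrac12=0 .$$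

*Proof of (b).* Let $G(x,X)=S_0(x,X)+u(x)-u(X)$, a $C^1$ function. We have
$$\partial_XG(x,X)=X-x-(X-h^{-1}(X))=h^{-1}(X)-x ,$$
which is negative for $X<h(x)$ and positive for $X>h(x)$. So $\mathfrak m(x):=\min_XG(x,X)=G(x,h(x))$. Moreover
$$\partial_xG(x,h(x))=-(h(x)-x)+g(x)+x-h^{-1}(x)=0 .$$
We claim that $\mathfrak m'\equiv0$. Let $x'\to x$. Since $\mathfrak m(x')\le G(x',h(x))$,
$$\mathfrak m(x')-\mathfrak m(x)\le G(x',h(x))-G(x,h(x))=o(|x'-x|).$$
Since $\mathfrak m(x)\le G(x,h(x'))$,
$$\mathfrak m(x')-\mathfrak m(x)\ge G(x',h(x'))-G(x,h(x'))=(x'-x)\,\partial_xG(\xi,h(x'))$$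
with $\xi$ between $x$ and $x'$, and $\partial_xG(\xi,h(x'))\to\partial_xG(x,h(x))=0$ by continuity. So $\mathfrak m$ is differentiable with derivative $0$, and is a constant $c$. This is the assertion.

*Proof of (c).* The $C^1$ function $V-V_0\ge0$ vanishes on $\tilde K$, so it has a minimum at each point of $\tilde K$ and $V'=V_0'=g$ there. Then $x+(x-h^{-1}(x))+g(x)=h(x)$ and $(x-h^{-1}(x))+g(x)=h(x)-x$, which is (9). Since $h(x)-x=h(x)-h^{-1}(h(x))$, the image is of the same form over the point $h(x)\in\tilde K$. As $h(\tilde K)=\tilde K$, the full orbit projects to $x_k=h^k(x)$, $k\in\mathbb Z$. For arbitrary $z_m,\dots,z_n$,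
$$\sum_{k=m}^{n-1}S(z_k,z_{k+1})\ \ge\ \sum_{k=m}^{n-1}S_0(z_k,z_{k+1})\ \ge\ (n-m)c+u(z_n)-u(z_m), \tag{10}$$
and the right-hand side depends only on $m,n$ and the endpoints. If $z_k=h^k(x)$, both inequalities are equalities: the first because $V=V_0$ on $\tilde K$, the second by (b). So the orbit is minimizing. $\square$

Note what (c) allows: raising $V$ above $V_0$ away from the orbits we care about costs nothing. Lowering it is not covered.

## 5. Smooth conjugacies to a rotation give exponent zero

With Lemma 5 available, the first thing to try is a smooth $h$. Let $\varphi:\mathbb R\to\mathbb R$ be $C^1$ with $\varphi'>0$ and $\varphi(t+1)=\varphi(t)+1$, and let $h$ be the conjugate rotation $h(\varphi(t))=\varphi(t+\omega)$. Then $V=V_0$ satisfies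
$$V'(\varphi(t))=\varphi(t+\omega)+\varphi(t-\omega)-2\varphi(t),$$
so $V'$ is $C^1$, and Lemma 5(c) with $\tilde K=\mathbb R$ gives an invariant circle filled with minimizing orbits of rotation number $\omega$. Differentiating,
$$\varphi'(t+\omega)+\varphi'(t-\omega)=\big(2+V''(\varphi(t))\big)\varphi'(t). \tag{11}$$
So $2+V''(\varphi(t))$ plays the role of $v(t)$ in (7), and $\varphi'$ is a positive solution of the corresponding Schrödinger equation.

This is where the attempt stops. Put $w(t)=(\varphi'(t),\varphi'(t-\omega))^T$, with $\varphi'$ continuous, periodic and bounded away from $0$. By (11) and (8), $A(t)w(t)=w(t+\omega)$. Let $C(t)$ be the matrix with columns $w(t)$ and $w(t)^\perp/|w(t)|^2$, where $\perp$ is the rotation by $+\pi/2$. It has determinant $1$, it is bounded together with its inverse, and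
$$C(t+\omega)^{-1}A(t)C(t)=\begin{pmatrix}1&b(t)\\0&1\end{pmatrix}$$
with $b$ bounded. Hence $\|A_n(t)\|\le\mathrm{const}\cdot(1+n\sup|b|)$ and the exponent is $0$. A positive density $\varphi'$, bounded above and below, is a solution of the tangent equation that neither grows nor decays, and this excludes hyperbolicity.

## 6. Atoms on one orbit in place of a density

Equation (11) can be read as an equation for the measure $d\varphi$, and a measure need not have a density. Suppose $d\varphi$ is purely atomic, with atoms on a single orbit $\theta_k=\theta_0+k\omega$ of the rotation and masses $\ell_k>0$ with $\sum\ell_k=1$. Then $\varphi$ jumps by $\ell_k$ at $\theta_k$, its closed range mod 1 is a Cantor set with gaps of length $\ell_k$, and $h$ becomes a Denjoy homeomorphism which sends the gap number $k$ to the gap number $k+1$. If $h$ is affine on gaps, then $g'=\frac{\ell_{k+1}+\ell_{k-1}}{\ell_k}-2$ on gap number $k$, and this plays the role of $V''$. So (7) asks for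
$$\ell_{k+1}+\ell_{k-1}=v(\theta_k)\,\ell_k,\qquad\ell_k>0,\qquad\sum_k\ell_k<\infty . \tag{12}$$
Now the solution decays along the orbit. A positive exponent no longer stands in the way; it is what produces decaying solutions.

One obstacle remains. A positive exponent gives a solution $u^+$ decaying at $+\infty$ and a solution $u^-$ decaying at $-\infty$, but nothing says that they are proportional. We glue them at $k=0$ and violate (12) at that single site. Two things then save the construction. First, the condition $H_\theta-E_0\ge0$ makes $u^\pm$ positive and fixes the sign of the defect $d=v(\theta_0)-(\ell_1+\ell_{-1})/\ell_0$, namely $d\ge0$. Second, a defect of this sign is repaired by adding to $V_0$ a nonnegative bump inside gap number $0$, and this is what Lemma 5(c) permits.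

The gluing is visible for a constant $v>2$, where $-\psi_{k+1}-\psi_{k-1}+v\psi_k$ defines a positive operator. (This is not the bottom of a spectrum; it only illustrates the defect.) With $0<r<1$ and $r+r^{-1}=v$ we have $u^+_k=r^k$, $u^-_k=r^{-k}$, so $\ell_k=\frac{1-r}{1+r}\,r^{|k|}$ and $d=v-2r=r^{-1}-r>0$.

The passage from atoms to gaps is also easy to see on a toy measure. Take $\frac12\mathrm{Leb}+\frac12\sum_n\delta_n$ on $\mathbb R$ and let $\Phi(t)$ be the mass of $[0,t)$. Then $\Phi(0)=0$ and $\Phi(t)=\frac12+\frac t2$ on $(0,1]$: the jump at $0$ skips $(0,\frac12)$. The inverse $p$ of $\Phi$, extended to be constant on the skipped interval, is $0$ on $[0,\frac12]$ and $2x-1$ on $[\frac12,1]$. So an atom of mass $\frac12$ has become a gap of length $\frac12$.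

## 7. Proof of Theorem 1

Throughout, $\omega$ is irrational, $q$ is continuous, and $\Lambda>0$.

**Step 1. A positive summable sequence.** The aim is to solve (12) at all sites but one, with control of the sign of the error.

By Lemma 4, $H_\theta-E_0\ge0$ for every $\theta$. The map $A$ is continuous with values in $SL(2,\mathbb R)$ and the rotation by $\omega$ is ergodic. Since $\Lambda>0$, Oseledets' theorem gives, for a.e. $\theta$, a line of vectors $(u_0,u_{-1})^T$ which contract at rate $e^{-\Lambda n}$ under forward products of $A$, and a line of vectors which contract at the same rate under backward products. Fix such a $\theta_0$ and write $\theta_k=\theta_0+k\omega$, $v_k=v(\theta_k)$, $H=H_{\theta_0}-E_0\ge0$. By (8) there are nonzero solutions $u^+,u^-$ on $\mathbb Z$ of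
$$u_{k+1}+u_{k-1}=v_ku_k,$$
decaying exponentially as $k\to+\infty$ and as $k\to-\infty$ respectively.

We claim that $u^+$ never vanishes and has constant sign. Fix $j$ and truncate: $\psi_k=u_k^+$ for $k\ge j+1$ and $\psi_k=0$ for $k\le j$. Then $\psi\in\ell^2$, $(H\psi)_k=0$ for $k\ge j+2$, and
$$(H\psi)_{j+1}=-u^+_{j+2}+v_{j+1}u^+_{j+1}=u^+_j .$$
Since $\psi$ vanishes at all sites $\le j$,
$$0\le\langle\psi,H\psi\rangle=u^+_j\,u^+_{j+1}.$$
So there is no strict change of sign between $j$ and $j+1$. If $u^+_j=0$, then $\langle\psi,H\psi\rangle=0$, and since $H\ge0$ this means $\|H^{1/2}\psi\|=0$, so $H\psi=0$. But $(H\psi)_j=-u^+_{j+1}$, so $u^+_j=u^+_{j+1}=0$ and the recursion gives $u^+\equiv0$, a contradiction. Hence $u^+_ju^+_{j+1}>0$ for all $j$. Reflecting $k\mapsto-k$ gives the same for $u^-$.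

Normalize $u_0^\pm=1$, so that $u^\pm>0$, and put
$$\ell_k=Cu_k^+\ (k\ge0),\qquad\ell_k=Cu_k^-\ (k\le0),\qquad C>0\ \text{such that}\ \sum_k\ell_k=1 .$$
Let $c_k=(\ell_{k+1}+\ell_{k-1})/\ell_k$. For $k\ge1$ all three terms come from $u^+$, for $k\le-1$ all come from $u^-$, so
$$c_k=v_k\quad(k\ne0),\qquad d:=v_0-c_0\ge0 . \tag{13}$$
The inequality holds because $(H\ell)_k=0$ for $k\ne0$, so $0\le\langle\ell,H\ell\rangle=\ell_0(v_0\ell_0-\ell_1-\ell_{-1})=\ell_0^2(v_0-c_0)$.

**Step 2. A Denjoy homeomorphism with gaps $\ell_k$.** The aim is to build $h$ and to compute the derivative of $g=h+h^{-1}-2\,\mathrm{id}$.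

Let $\tilde\nu=\sum_{k,n\in\mathbb Z}\ell_k\delta_{\theta_k+n}$. As $\omega$ is irrational, the points $\theta_k+n$ are distinct and dense in $\mathbb R$. Each interval $[t,t+1)$ has mass $1$. Let $\Phi(t)=\tilde\nu([0,t))$ for $t\ge0$ and $\Phi(t)=-\tilde\nu([t,0))$ for $t<0$. Then $\Phi$ is left-continuous, $\Phi(t+1)=\Phi(t)+1$, $\Phi(t^+)-\Phi(t)=\tilde\nu(\{t\})$, and for $t<t'$ we have $\Phi(t')-\Phi(t^+)=\tilde\nu((t,t'))>0$ by density of the atoms. So the intervals $[\Phi(t),\Phi(t^+)]$, $t\in\mathbb R$, are pairwise disjoint and ordered like $t$. They cover $\mathbb R$: given $x$, let $t=\sup\{s:\Phi(s)\le x\}$; left-continuity gives $\Phi(t)\le x$, and $\Phi(s)>x$ for $s>t$ gives $\Phi(t^+)\ge x$. Hence there is a unique $p:\mathbb R\to\mathbb R$ with $p^{-1}(t)=[\Phi(t),\Phi(t^+)]$ for all $t$. It is nondecreasing and onto, hence continuous, and $p(x+1)=p(x)+1$.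

The gaps $I_{k,n}=p^{-1}(\theta_k+n)$ are pairwise disjoint compact intervals of length $\ell_k$, with $I_{k,n+1}=I_{k,n}+1$; all other fibers of $p$ are points. Let
$$\tilde K=\mathbb R\setminus\bigcup_{k,n}\mathrm{int}\,I_{k,n},\qquad K=\tilde K/\mathbb Z\subset\mathbb T .$$
The gaps have total length $\sum\ell_k=1$ in $\mathbb T$, so $K$ is Lebesgue-null, hence has empty interior. It is compact and nonempty. It has no isolated point: if $x\in\tilde K$ were isolated, a short interval to the left of $x$ would be connected and contained in the union of the open gaps, so contained in one of them, and $x$ would be the right endpoint of a gap. In the same way $x$ would be the left endpoint of a gap. Both closed gaps contain $x$, so they coincide, and one gap would have $x$ as its left and right endpoint, which is impossible since $\ell_k>0$. So $K$ is a Cantor set.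

Define $h:\mathbb R\to\mathbb R$ by mapping the fiber $p^{-1}(t)$ onto $p^{-1}(t+\omega)$. If $t$ is not an atom, then neither is $t+\omega$, both fibers are points, and there is no choice. If $t=\theta_k+n$, let $h:I_{k,n}\to I_{k+1,n}$ be the increasing affine map. Since the fibers are ordered like $t$, $h$ is an increasing bijection of $\mathbb R$, hence a homeomorphism. Also $h(x+1)=h(x)+1$, $h$ maps open gaps to open gaps, so $h(\tilde K)=\tilde K$, and
$$p\circ h=p+\omega . \tag{14}$$

Next, derivatives. Let $a<b$. Then $h(b)-h(a)=\mathrm{Leb}(h([a,b]))$. The part of $[a,b]$ in $\tilde K$ has image in $\tilde K$, which is null. On $I_{k,n}$, $h$ is affine with slope $\ell_{k+1}/\ell_k$. Therefore $h(b)-h(a)=\int_a^bh'$, where $h'=\ell_{k+1}/\ell_k$ on $I_{k,n}$. In the same way $h^{-1}$ is the integral of the function equal to $\ell_{k-1}/\ell_k$ on $I_{k,n}$. So $g(x)=h(x)+h^{-1}(x)-2x$ is absolutely continuous and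
$$g'=w\ \text{ a.e.},\qquad w=c_k-2\ \text{ on }I_{k,n}. \tag{15}$$
By Lemma 5(a), $\int_0^1g=0$ and $V_0(x)=\int_0^xg$ is 1-periodic.

**Step 3. The potential $V$.** The aim is to correct $V_0$ inside the gaps $I_{0,n}$ so that it becomes $C^2$ with $V''=v\circ p-2$ on $\tilde K$. By (13) and (15), $w$ takes the right value $v_k-2=v(p(x))-2$ on the gaps with $k\ne0$, and is too small by $d$ on the gaps with $k=0$.

Let $[a,b]=I_{0,0}$, so $b-a=\ell_0$. Let $\eta$ be the 1-periodic function that vanishes off $\bigcup_nI_{0,n}$, with
$$\eta(x)=\frac d2\,\frac{(x-a)^2(b-x)^2}{(b-a)^2}\qquad(x\in[a,b]).$$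
Since $d\ge0$, $\eta\ge0$. The function $\eta$ is $C^1$, with $\eta=\eta'=0$ on $\tilde K$, and its one-sided second derivatives at the ends of the gap are $\eta''(a^+)=\eta''(b^-)=d$; for instance near $a$ we have $\eta(x)=\frac d2(x-a)^2(1+O(x-a))$, a polynomial. Put
$$V=V_0+\eta .$$
It is 1-periodic, and $V'=g+\eta'$ is absolutely continuous with a.e. derivative $w+\eta''$. Off $\bigcup_nI_{0,n}$, a.e. point $x$ lies in some $I_{k,n}$ with $k\ne0$, because $\tilde K$ is null, and there
$$w+\eta''=c_k-2=v_k-2=v(p(x))-2 .$$
On the interior of $I_{0,n}$,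
$$w+\eta''=c_0-2+\eta''=v_0-d-2+\eta''=v(p(x))-2+(\eta''-d).$$
Let $\chi=\eta''-d$ on $\bigcup_nI_{0,n}$, with one-sided second derivatives at the endpoints, and $\chi=0$ elsewhere. As $\eta''-d$ vanishes at the endpoints of the gaps, $\chi$ is continuous. So the a.e. derivative of $V'$ agrees a.e. with the continuous function $v\circ p-2+\chi$. Since $V'$ is absolutely continuous, it is an integral of this function. Hence $V\in C^2(\mathbb T)$ and $V''=v\circ p-2+\chi$ everywhere. On $\tilde K$ we have $\chi=0$ and $\eta'=0$, so
$$V'(x)=g(x),\qquad V''(x)=v(p(x))-2\qquad(x\in\tilde K). \tag{16}$$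
By Section 2, $V$ defines a symplectic twist map $f$ with lift $F$ as in (4) and generating function $S(x,X)=\frac12(X-x)^2+V(x)$.

**Step 4. The invariant set and the measure.** The aim is to produce $\mu$, its support and its rotation number.

The function $x-h^{-1}(x)$ is continuous and 1-periodic, so
$$M=\{(x,\,x-h^{-1}(x)):x\in K\}$$
is a compact subset of $\mathbb A_1$, homeomorphic to $K$ by the projection. We have $V\ge V_0$ everywhere, $V=V_0$ on $\tilde K$, and $h(\tilde K)=\tilde K$, so Lemma 5(c) applies. By (9), $f(M)=M$, and $x\mapsto(x,x-h^{-1}(x))$ conjugates $h|_K$ to $f|_M$.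

Let $m$ be the probability measure on $\mathbb T$ whose lift gives mass $p(t)-p(s)$ to each interval $(s,t)$. It is $h$-invariant, since $p(h(t))-p(h(s))=p(t)-p(s)$ by (14). It has no atoms, since $p$ is continuous, and it gives mass $0$ to each gap, so it is carried by $K$. If $x\in\tilde K$, then $p$ is not constant on any neighborhood of $x$, for otherwise $x$ would be interior to a gap. So $\mathrm{supp}\,m=K$. Next, $p$ induces a map $\mathbb T\to\mathbb T$, and
$$p_*m=\mathrm{Leb},$$
since $p^{-1}((s,t))$ is an open interval over which $p$ increases from $s$ to $t$.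

For ergodicity, let $N\subset K$ be the set of gap endpoints; it is countable, $m$-null and $h$-invariant. On $K\setminus N$, $p$ is injective, with Borel inverse $t\mapsto\Phi(t)$ defined for $t$ outside the atoms. If $B$ is an $h$-invariant Borel set, then $p(B\cap(K\setminus N))$ is a Borel set which is invariant under the rotation by $\omega$, by (14), and has Lebesgue measure $m(B)$. The rotation is ergodic, so $m(B)\in\{0,1\}$.

Let $\mu$ be the image of $m$ under $x\mapsto(x,x-h^{-1}(x))$. It is $f$-invariant and ergodic, with $\mathrm{supp}\,\mu=M$. Along an orbit over $x\in\tilde K$ we have $x_k=h^k(x)$ and $p(x_k)=p(x)+k\omega$ by (14), and $p(s)-s$ is bounded, so $x_k/k\to\omega$. The rotation number of $\mu$ is $\omega$. The support is a Cantor set that projects injectively onto the Lebesgue-null set $K$.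

**Step 5. The orbits in $M$ are minimizing.** The aim is to see that $\mu$ is a minimizing measure. Every lift of an orbit in $M$ is the $F$-orbit of a point $(x,x-h^{-1}(x))$ with $x\in\tilde K$, and Lemma 5(c) says that it is minimizing. In detail, (10) uses $\eta\ge0$ for its first inequality, and equality there holds for $z_k=h^k(x)$ because $\eta=0$ on the $h$-invariant set $\tilde K$. This is where the sign of $d$ from Step 1 enters. Hence $\mu$ is a minimizing ergodic measure.

**Step 6. The Lyapunov exponent is $\Lambda$.** The aim is to identify $Df$ on $M$ with the cocycle $A$. By (6) and (16), at the point of $M$ over $x\in K$,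
$$P\,Df\,P^{-1}=\begin{pmatrix}2+V''(x)&-1\\1&0\end{pmatrix}=A(p(x)),\qquad P\,Df^n\,P^{-1}=A_n(p(x)), \tag{17}$$
the second equality because $p(h^k(x))=p(x)+k\omega$. We know that $\frac1n\log\|A_n(\theta)\|\to\Lambda$ for a.e. $\theta$. Since $p_*m=\mathrm{Leb}$, this holds at $\theta=p(x)$ for $m$-a.e. $x$. So $\frac1n\log\|Df^n\|\to\Lambda$ at $\mu$-a.e. point. Now $\|Df^n\|$ is comparable to the larger of the norms of the images of two basis vectors, so $\frac1n\log\|Df^n\|$ converges a.e. to $\lambda(\mu)$ or to $-\lambda(\mu)$; the limit is $\ge0$ because $\det Df^n=1$, so it is $\lambda(\mu)$. Hence $\lambda(\mu)=\Lambda>0$.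

**Step 7. The support is not uniformly hyperbolic.** The aim is to show that uniform hyperbolicity would make $H_\theta-E_0$ invertible, against the choice of $E_0$.

Suppose that $M=\mathrm{supp}\,\mu$ is uniformly hyperbolic. Fix $x\in K$, let $\theta=p(x)$, and transport the splitting along the orbit of the corresponding point of $M$ by $P$. By (17) we obtain splittings $\mathbb R^2=E^s_k\oplus E^u_k$, $k\in\mathbb Z$, with $A(\theta+k\omega)E^{s}_k=E^{s}_{k+1}$ and $A(\theta+k\omega)E^{u}_k=E^{u}_{k+1}$. Let $\pi^s_k,\pi^u_k$ be the associated projections. By continuity of the splitting on the compact set $M$, their norms are bounded by some $N$ independent of $k$. There are $C>0$ and $0<\kappa<1$ such that a forward product of $n\ge0$ consecutive matrices contracts $E^s$ by $C\kappa^n$ and the inverse of such a product contracts $E^u$ by $C\kappa^n$.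

Let $\psi$ be finitely supported, $\varphi=(H_\theta-E_0)\psi$ and $\Psi_k=(\psi_k,\psi_{k-1})^T$. The definition of $\varphi$ says $\psi_{k+1}=v(\theta+k\omega)\psi_k-\psi_{k-1}-\varphi_k$, that is,
$$\Psi_{k+1}=A(\theta+k\omega)\Psi_k-(\varphi_k,0)^T .$$
By invariance $\pi^{s}_{k+1}A(\theta+k\omega)=A(\theta+k\omega)\pi^{s}_k$, and likewise for $\pi^u$. So
$$\pi^s_{k+1}\Psi_{k+1}=A(\theta+k\omega)\pi^s_k\Psi_k-\pi^s_{k+1}(\varphi_k,0)^T,\qquad\pi^u_k\Psi_k=A(\theta+k\omega)^{-1}\big(\pi^u_{k+1}\Psi_{k+1}+\pi^u_{k+1}(\varphi_k,0)^T\big).$$
Since $\Psi_k=0$ for $|k|$ large, we may solve the first recursion starting at $-\infty$ and the second starting at $+\infty$: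
$$\pi^s_n\Psi_n=-\sum_{k<n}A_{n-1-k}(\theta+(k+1)\omega)\,\pi^s_{k+1}(\varphi_k,0)^T,\qquad\pi^u_n\Psi_n=\sum_{k\ge n}A_{k+1-n}(\theta+n\omega)^{-1}\pi^u_{k+1}(\varphi_k,0)^T .$$
Consequently
$$|\pi^s_n\Psi_n|\le\sum_{k<n}CN\kappa^{\,n-1-k}|\varphi_k|,\qquad|\pi^u_n\Psi_n|\le\sum_{k\ge n}CN\kappa^{\,k+1-n}|\varphi_k| .$$
Both right-hand sides are convolutions of $|\varphi|$ with kernels of $\ell^1$ norm at most $CN/(1-\kappa)$. Since $|\psi_n|\le|\Psi_n|$, Young's inequality gives
$$\|\psi\|\le\frac{2CN}{1-\kappa}\,\|(H_\theta-E_0)\psi\| .$$
By density this holds for all $\psi\in\ell^2(\mathbb Z)$. So the bounded self-adjoint operator $H_\theta-E_0$ is injective with closed range; the orthogonal complement of its range is its kernel, which is $0$, so it is onto and invertible. Thus $E_0\notin\mathrm{spec}(H_\theta)$. But $E_0=\min\mathrm{spec}(H_\theta)$ for every $\theta$, by Lemma 4. This contradiction completes the proof of Theorem 1. $\blacksquare$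

## 8. The almost Mathieu potential: Herman's argument for Corollary 2

We need one potential whose exponent at $E_0$ is positive. The idea is to extend the cocycle holomorphically to the unit disk, where the value at the center is explicit.

*Proof of Corollary 2.* Let $q(\theta)=2\beta\cos2\pi\theta$ with $\beta>1$ and put $z=e^{2\pi i\theta}$. Then $v=\beta(z+z^{-1})-E_0$, so
$$zA(\theta)=\begin{pmatrix}\beta z^2-E_0z+\beta&-z\\z&0\end{pmatrix}=:B(z)$$
is polynomial in $z$. Let $B_n(z)=B(e^{2\pi i(n-1)\omega}z)\cdots B(e^{2\pi i\omega}z)B(z)$. For $|z|=1$, $B_n(z)$ is $A_n(\theta)$ times a number of modulus $1$, so $\|B_n(z)\|=\|A_n(\theta)\|$. Let $b_n(z)$ be the upper left entry of $B_n(z)$. It is a polynomial, $|b_n(z)|\le\|B_n(z)\|$, and since $B(0)=\mathrm{diag}(\beta,0)$ we have $b_n(0)=\beta^n$. As $\log|b_n|$ is subharmonic,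
$$\int_0^1\log\|A_n(\theta)\|\,d\theta\ \ge\ \int_0^1\log|b_n(e^{2\pi i\theta})|\,d\theta\ \ge\ \log|b_n(0)|=n\log\beta .$$
Divide by $n$ and let $n\to\infty$: $\Lambda\ge\log\beta>0$. Theorem 1 then gives the twist map and the measure. $\square$

The value of $E_0$ played no role in this estimate, which is why we did not need to know it. Up to here the ergodic theory used is Oseledets' and Kingman's theorems. The maps have the regularity in the definition of Section 2, $f\in C^1$ and $S\in C^2$; nothing is claimed about higher regularity of $f$.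

## 9. Which rotation numbers and exponents occur: proof of Theorem 3

**Rational $\rho$ is impossible.** The purpose is to reduce to the periodic orbits of Section 2. We use the standard fact that the support of a minimizing ergodic measure is contained in an Aubry–Mather set. On such a set the projection to $\mathbb T$ is injective and conjugates $f$ to the restriction of an orientation-preserving circle homeomorphism $\hat h$, of rotation number $\rho$ mod $1$. So $\mu$ projects to an ergodic invariant measure $\hat\mu$ of $\hat h$.

Let $\rho=r/n$ in lowest terms. Then $\hat h^n$ has a fixed point. An orientation-preserving homeomorphism with a fixed point maps each complementary arc of its fixed point set to itself, and moves the points of the arc strictly in one direction, toward an endpoint. So no point outside $\mathrm{Fix}(\hat h^n)$ is recurrent for $\hat h^n$. By Poincaré recurrence $\hat\mu$ is carried by $\mathrm{Fix}(\hat h^n)$, on which $\hat h$ acts as a finite cyclic group. The image of $\hat\mu$ in the quotient of this compact set by the group takes only the values $0$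 and $1$, by ergodicity, so it is a Dirac mass, and $\hat\mu$ is carried by one periodic orbit. Hence $\mathrm{supp}\,\mu$ is a periodic orbit of $f$. If $\lambda(\mu)>0$, it is uniformly hyperbolic, by the computation in Section 2. So no example has a rational rotation number.

**Irrational $\rho$ and arbitrary $L>0$.** Corollary 2 gives only a lower bound on the exponent, so for an exact value we need one more theorem. Bourgain–Jitomirskaya (*Continuity of the Lyapunov exponent for quasiperiodic operators with analytic potential*, J. Stat. Phys. 108 (2002) 1203–1218) prove that for every irrational $\omega$ the Lyapunov exponent of the operator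
$$\psi\mapsto\psi_{k+1}+\psi_{k-1}+2\beta\cos(2\pi(\theta+k\omega))\,\psi_k \tag{18}$$
equals $\max(0,\log\beta)$ at every energy of the spectrum.

Apply Theorem 1 with $\omega=\rho$, $q=2\beta\cos2\pi\theta$ and $\beta=e^{L}>1$. The unitary map $\psi_k\mapsto(-1)^k\psi_k$ conjugates $H_\theta$ to (18), so the two spectra agree. It also maps solutions at a given energy to solutions at the same energy, and acts on the vectors $(\psi_{k+1},\psi_k)$ by $\pm\mathrm{diag}(1,-1)$, which preserves norms, so the exponents agree. As $E_0$ belongs to the spectrum, $\Lambda=\log\beta=L>0$. Theorem 1 provides a symplectic twist map and a minimizing ergodic measure with rotation number $\rho$, exponent $\lambda(\mu)=L$, and support that is not uniformly hyperbolic. $\blacksquare$
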